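# Nonvanishing ends in the weighted spanning forest of a nonunimodular transitive graph

## 1. A dichotomy for the trees of $\mathcal F_{\mathbf w_\Gamma}(G)$

**Theorem 1.** Let $G=(V,E)$ be a connected, locally finite, vertex-transitive simple graph whose automorphism group $\Gamma=\mathrm{Aut}(G)$ is not unimodular. Let $\mathbf w=\mathbf w_\Gamma$ be the relative weight function induced by $\Gamma$, let $\prec$ be the random order of the edges given by $\mathbf w$ and by i.i.d. uniform labels, and let $F=\mathcal F_{\mathbf w_\Gamma}(G)$ be the Free $\mathbf w$-Maximal Spanning Forest. For an edge $e=\{x,y\}$ put $H_e=\{f\in E: f\succ e\}$, let $D_x(e),D_y(e)$ be the components of $x$ and $y$ in the graph $(V,H_e)$, and let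
$$\mathcal E=\{e=\{x,y\}\in E:\ D_x(e)\neq D_y(e),\ \text{both infinite}\}.$$
Exactly one of the following holds.

* (I) $\mathbb P(e\in\mathcal E)=0$ for all $e$. Then a.s. no edge of $F$ lies in $\mathcal E$, and a.s. every tree of $F$ has exactly one nonvanishing end.
* (II) $\mathbb P(e\in\mathcal E)>0$ for some $e$. Then a.s. every tree of $F$ has exactly $2^{\aleph_0}$ nonvanishing ends. Moreover, a.s. for every tree $T$ of $F$ and every edge $g$ of $T$, each component of $T\setminus g$ that contains a nonvanishing end contains $2^{\aleph_0}$ of them.

In particular, a.s. all trees of $F$ have the same number of nonvanishing ends.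

In plain words: we are given a transitive graph whose symmetry group gives different vertices different "sizes". We build a random spanning forest by breaking every cycle at its worst edge, where lighter edges are worse than heavier ones and ties are broken at random. In each tree of the forest we count the directions to infinity along which the sizes do not die out. Is this count the same in all trees? The theorem says yes, and that it is either $1$ everywhere or $2^{\aleph_0}$ everywhere. Since (I) and (II) are statements about probabilities, they are not random: which alternative holds depends only on $G$.

The question comes from the paper of Ruiyuan Chen, Grigory Terlov and Anush Tserunyan, "Nonamenable subforests of multi-ended quasi-pmp graphs", arXiv:2211.07908 (2022). The statement to compare it with is a theorem of Timár: for a transitive *unimodular* graph, almost surely every tree of the Free Minimal Spanning Forest has the same number of ends.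

The proof uses only that $\Gamma$ is a closed, transitive, nonunimodular group of automorphisms of $G$. We use this freedom in the examples, where a smaller group than $\mathrm{Aut}(G)$ is sometimes more convenient.

## 2. Weights, ends, and the forest

### 2.1. Relative weights

Give $\Gamma$ the topology of pointwise convergence on $V$. It is locally compact, and the stabilizers $\Gamma_x$ are compact and open. Let $|\cdot|$ be a left Haar measure, so $|\gamma A|=|A|$. By uniqueness of Haar measure, $|A\gamma^{-1}|=m(\gamma)|A|$ for a constant $m(\gamma)\in(0,\infty)$ that does not depend on $A$. The group is *unimodular* if $m\equiv1$.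

**Definition (weights).** For vertices $x,y$ put $\mathbf w^y(x)=|\Gamma_x|/|\Gamma_y|$.

Clearly $\mathbf w^z(x)=\mathbf w^y(x)\,\mathbf w^z(y)$, so changing the reference vertex multiplies all weights by one constant. Comparisons and ratios of weights do not depend on the reference. Fix a vertex $o$ and write $\mathbf w=\mathbf w^o$, so $\mathbf w(o)=1$.

Weights can be computed by counting orbits. The left cosets of $\Gamma_x\cap\Gamma_y$ in $\Gamma_x$ correspond to the points of the orbit $\Gamma_xy$ and all have the same measure, so $|\Gamma_x|=|\Gamma_xy|\cdot|\Gamma_x\cap\Gamma_y|$, and the same with $x,y$ exchanged. Hence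
$$\mathbf w^y(x)=\frac{|\Gamma_x|}{|\Gamma_y|}=\frac{|\Gamma_xy|}{|\Gamma_yx|},\tag{1}$$
where on the right $|\cdot|$ is the number of elements of a finite set.

Since $\Gamma_{\gamma x}=\gamma\Gamma_x\gamma^{-1}$,
$$\frac{\mathbf w(\gamma x)}{\mathbf w(x)}=\frac{|\gamma\Gamma_x\gamma^{-1}|}{|\Gamma_x|}=m(\gamma)\quad\text{for every }x.\tag{2}$$
So automorphisms in $\Gamma$ preserve ratios of weights. Also, $\mathbf w$ is not constant: otherwise $m\equiv1$ by (2).

**Example ($T_3$).** Take the 3-regular tree $T_3$ with a fixed end $\xi$, and let $\Gamma$ be the group of automorphisms fixing $\xi$. It is closed and transitive. Each vertex $x$ has a *parent* $x^+$, its neighbour towards $\xi$, and two *children*. Here $\Gamma_x$ fixes $x^+$, while $\Gamma_{x^+}$ can exchange the two children of $x^+$. By (1), $\mathbf w(x^+)/\mathbf w(x)=2/1=2$. Weights double at each step towards $\xi$.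

### 2.2. Up-edges

Let $\mathcal R=\{\mathbf w(y)/\mathbf w(x):x\sim y\}$. By (2) and transitivity, $\mathcal R=\{\mathbf w(y)/\mathbf w(o):y\sim o\}$, which is finite. As $\mathbf w$ is not constant and $G$ is connected, some neighbours $a,b$ satisfy $\mathbf w(b)>\mathbf w(a)$. Moving $a$ to an arbitrary vertex by an element of $\Gamma$ and using (2), we obtain a fact that will be used all the time:
$$\text{every vertex has a neighbour of strictly larger weight.}\tag{3}$$
In particular $G$ is infinite. Let $r>1$ be the least element of $\mathcal R\cap(1,\infty)$, and $j_0=|\mathcal R\cap(1,\infty)|$.

**Definition (edge weights).** The weight of an edge is $\mathbf w(\{x,y\})=\min\{\mathbf w(x),\mathbf w(y)\}$. An edge is *horizontal* if its endpoints have equal weight. Otherwise it is an *up-edge*, from its lower to its upper endpoint.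

An up-edge with lower endpoint $v$ has weight $\mathbf w(v)$, and every edge at $v$ has weight at most $\mathbf w(v)$.

### 2.3. Nonvanishing ends

Let $T$ be a tree contained in $G$ and $\xi$ an end of $T$. A sequence of vertices $x_n$ of $T$ converges to $\xi$ if for every finite set $K$ of vertices, eventually $x_n$ lies in the component of $T\setminus K$ that contains the tails of the rays in $\xi$.

**Definition (nonvanishing end).** The end $\xi$ is *vanishing* if $\mathbf w(x)\to0$ as $x\to\xi$ in this sense, and *nonvanishing* otherwise, that is, if $\limsup_{x\to\xi}\mathbf w(x)>0$.

This does not depend on the reference vertex. It is important that $x$ ranges over all vertices of $T$ near $\xi$, not only over a ray.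

**Example (a light ray to a nonvanishing end).** Let $T_4$ be the 4-regular tree in which every vertex $x$ has one parent $x^+$, two children, and one *bridge* to a partner $x^*$, with $(x^*)^*=x$. Let $\Gamma$ be the group of automorphisms of $T_4$ that map bridges to bridges and parents to parents. It is closed. It is transitive, because an automorphism can be built outwards from any prescribed image of one vertex. As before, $\Gamma_x$ fixes $x^+$ and $\Gamma_{x^+}$ can exchange the two children of $x^+$, so $\mathbf w(x^+)/\mathbf w(x)=2$. Some $\gamma\in\Gamma$ exchanges $x$ and $x^*$, so by (2) $\mathbf w(x^*)/\mathbf w(x)=m(\gamma)=\mathbf w(x)/\mathbf w(x^*)$. So bridges are horizontal. Let $v_0$ have weight $1$, and let $v_{n+1}$ be a child of $v_n$. Take the subtree consisting of the ray $v_0,v_1,\dots$ and, for each $n$, the path that goes from $v_n$ over the bridge to $v_n^*$ and then up through $n$ parents. The weights on the ray are $2^{-n}$, which tends to $0$. But the tops of the attached paths have weight $1$ and converge to the end of the ray. So this end is nonvanishing.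

We shall use König's lemma in this form: infinitely many vertices of a locally finite tree have a subsequence that converges to an end. Consequently, *a component $X$ of a tree $T$ minus an edge or a vertex contains a nonvanishing end if and only if, for some $\delta>0$, it has infinitely many vertices of weight $\geq\delta$*.

### 2.4. The forest

Let $(U(e))_{e\in E}$ be i.i.d. uniform on $[0,1]$. Almost surely they are distinct and lie in $(0,1)$; assume this throughout.

**Definition (the order and the forest).** Write $e\prec e'$ if $\mathbf w(e)<\mathbf w(e')$, or if $\mathbf w(e)=\mathbf w(e')$ and $U(e)>U(e')$. The forest $F=\mathcal F_{\mathbf w}(G)$ is obtained by deleting every edge that is $\prec$-minimal on some finite cycle.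

So heavier is better, and within one weight smaller label is better. Each finite cycle loses its $\prec$-minimal edge, so $F$ is a forest. For $\mathbf w\equiv1$ this is the Free Minimal Spanning Forest, which deletes each edge whose label is largest on some finite cycle.

For a weight value $t$ and $p\in[0,1]$ put $H_{t,p}=\{f:\mathbf w(f)>t\}\cup\{f:\mathbf w(f)=t,\ U(f)<p\}$. Then $H_e=\{f\succ e\}=H_{\mathbf w(e),U(e)}$. An edge $e=\{x,y\}$ is minimal on some cycle exactly when a path of edges $\succ e$ joins $x$ to $y$. Hence
$$e\in F\iff D_x(e)\neq D_y(e).\tag{4}$$
In particular $\mathcal E\subset F$. Put
$$W=F\setminus\mathcal E=\{e\in F: D_x(e)\text{ or }D_y(e)\text{ is finite}\}.$$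

By (2), elements of $\Gamma$ preserve comparisons of weights. So $F$, $W$ and $\mathcal E$ are constructed from the labels equivariantly: moving the labels by $\gamma$ moves these sets by $\gamma$. Since the law of the labels is $\Gamma$-invariant, so are the laws of $F,W,\mathcal E$.

## 3. Three graphs by hand

**Example ($T_3$).** There are no cycles, so $F=T_3$. Let $e=\{x,x^+\}$, of weight $\mathbf w(x)$. The other edges at $x$ lead to children and have weight $\mathbf w(x)/2$, so $D_x(e)=\{x\}$ is finite and $e\in W$. So $F=W$, which is alternative (I). Directly: weights tend to $\infty$ towards $\xi$ and to $0$ towards every other end, so there is exactly one nonvanishing end.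

**Example (grandparent graph $H$).** Add to $T_3$ an edge from each vertex $x$ to its grandparent $x^{++}$, with the same group. There are no horizontal edges, and each $x$, of weight $t$, has two up-edges $\{x,x^+\}$ and $\{x,x^{++}\}$, both of weight $t$. With the edge $\{x^+,x^{++}\}$, of weight $2t$, they form a triangle. So the up-edge at $x$ with the larger label is deleted. For the one with the smaller label, call it $e$, no edge of $H_e$ touches $x$ (edges to children and grandchildren are lighter), so $D_x(e)=\{x\}$ and $e\in W$. Hence $F=W$ keeps exactly one up-edge at each vertex, the one with the smaller label. This is alternative (I) again.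

**Example ($T_4$).** Again $F=T_4$. Now every end is nonvanishing: whatever edge $g$ we remove, from the endpoint of $g$ on either side we can climb through parents, perhaps after first crossing its bridge, without using $g$. So both sides contain vertices of arbitrarily large weight. So there are $2^{\aleph_0}$ nonvanishing ends, and it is instructive to see $W$ and $\mathcal E$. The edges fall into disjoint triples: for each bridge $\{x,x^*\}$ of weight $t$ take the bridge, with label $b$, and the two up-edges $\{x,x^+\}$, $\{x^*,(x^*)^+\}$, with labels $a$ and $a^*$. All three have weight $t$. Note that a component of $(V,H_e)$ that contains a vertex of weight $>t=\mathbf w(e)$ is infinite, since we can climb from there along edges of weight $>t$.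

* If $b$ is largest, the bridge $e$ has infinite $D_x(e)\ni x^+$ and $D_{x^*}(e)\ni (x^*)^+$, so it is in $\mathcal E$. For the up-edge at $x$ the bridge is not in $H_e$, so $D_x(e)=\{x\}$, and this up-edge is in $W$. Likewise at $x^*$.
* If $a$ is largest, the up-edge $e$ at $x$ has $D_x(e)\ni x^*,(x^*)^+$, infinite, so $e\in\mathcal E$. For the bridge, $D_x=\{x\}$, so it is in $W$. For the up-edge at $x^*$, the component of $x^*$ is contained in $\{x,x^*\}$, so it is in $W$. The case of largest $a^*$ is symmetric.

So $W$ is obtained by deleting from each triple the edge with the largest label, and these deleted edges form $\mathcal E$. Different triples are independent. If the bridge survives in $W$, then $\{x,x^*\}$ together has exactly one up-edge in $W$; if it does not, each of $x,x^*$ has its own. In general $W$ will look just like this: small horizontal pieces, each with exactly one edge upwards.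

## 4. Tilted mass transport, and what it cannot compare

**Lemma 2 (tilted mass transport, TMTP).** If $f:V\times V\to[0,\infty]$ satisfies $f(\gamma x,\gamma y)=f(x,y)$ for all $\gamma\in\Gamma$, then
$$\sum_yf(o,y)=\sum_yf(y,o)\,\mathbf w^o(y).\tag{5}$$

*Proof.* The purpose is to pair each $y$ with a vertex $y'$ such that $f(o,y)=f(y',o)$, and to count correctly. For $y\in V$ choose $\gamma\in\Gamma$ with $\gamma y=o$, and put $y'=\gamma o$. Then $f(o,y)=f(\gamma o,\gamma y)=f(y',o)$.

The map $\Gamma_oy\mapsto\Gamma_oy'$ between $\Gamma_o$-orbits is well defined. Any other choice of $\gamma$ is $h\gamma$ with $h\in\Gamma_o$, which changes $y'$ to $hy'$. If $y$ is replaced by $ky$ with $k\in\Gamma_o$, then $\gamma k^{-1}$ maps $ky$ to $o$ and $\gamma k^{-1}o=\gamma o=y'$. Starting from $y'$ with the element $\gamma^{-1}$ (indeed $\gamma^{-1}y'=o$) we get $\gamma^{-1}o=y$ back. So the map is a bijection of the set of orbits.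

By (1), $\mathbf w^o(y')=|\Gamma_{y'}o|/|\Gamma_oy'|$, so
$$|\Gamma_oy'|\,\mathbf w^o(y')=|\Gamma_{y'}o|=|\Gamma_{\gamma o}\,\gamma y|=|\gamma\Gamma_oy|=|\Gamma_oy|.$$
Multiply by $f(o,y)=f(y',o)$ and sum over orbits. The functions $f(o,\cdot)$, $f(\cdot,o)$ and $\mathbf w^o$ are constant on $\Gamma_o$-orbits, so this is (5). $\square$

We apply (5) to $f(x,y)=\mathbb E[\text{mass sent from }x\text{ to }y]$ for equivariantly defined random transports. As a check, in $T_3$ let everyone send $1$ to the parent: the left side is $1$, the right side is $\frac12+\frac12$.

**A first attempt: transport inside a tree.** The TMTP restricts the possible numbers of nonvanishing ends at once. Call a vertex $v$ of a tree $T$ of $F$ a *branch vertex* if at least three components of $T\setminus v$ contain nonvanishing ends. Suppose $T$ has $k$ nonvanishing ends with $3\le k<\infty$. Then $T$ has a branch vertex, namely the meeting point of three of these ends. It has at most $k-2$: let $S$ be the finite subtree spanned by $j\geq 1$ branch vertices. Since $\sum_{v\in S}(\deg_Sv-2)=-2$, and the vertices of $S$ other than the chosen ones have $\deg_S\ge2$, we have $\sum_{v\text{ chosen}}(3-\deg_Sv)\ge j+2$. So there are at least $j+2$ components of sets $T\setminus v$,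 with $v$ chosen, that contain a nonvanishing end and are disjoint from $S$. They are pairwise disjoint, so $j+2\le k$. Let $N(T)$ be the number of branch vertices, and when $1\le N(T)<\infty$ let each vertex of $T$ send mass $1/N(T)$ to each branch vertex. The expected mass sent from $o$ is at most $1$. If $o$ is a branch vertex it receives $\frac1{N(T)}\sum_{y\in T}\mathbf w^o(y)=\infty$, because near a nonvanishing end infinitely many weights exceed some $\delta>0$. So by (5) a.s. $o$ is not a branch vertex of a tree with $1\le N(T)<\infty$. By transitivity no vertex is, and a.s. each tree has $0$, $1$, $2$ or infinitely many nonvanishing ends.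

The argument stops here, because it looks at one tree at a time. Nothing in it prevents a tree with one nonvanishing end from coexisting with another tree that has infinitely many.

**A second attempt: changing labels.** To compare different trees one would like to change finitely many labels so as to open a connection. But $H_e$ contains all heavier edges, *whatever their labels are*, so labels control $F$ only partially. In the grandparent graph exactly one of the two up-edges at each vertex is kept, for every choice of (distinct) labels; no modification puts both into $F$.

This rigidity can be used instead of fought. Membership of $e$ in $F$, $W$ or $\mathcal E$ depends only on the labels of edges with the *same* weight as $e$. So different weight levels are independent. The plan is to use the heavy levels to find infinitely many vertices in one component of $W$, and a lighter level, independent of all that, to attach edges of $\mathcal E$ to them. For this we first need to know that components of $W$ spread over infinitely many vertices of the same weight.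

## 5. The horizontal pieces of $W$ and their unique up-edges

For $K\subset V$ let $\partial K$ be the set of edges with exactly one endpoint in $K$.

**Lemma 3.** (a) For finite nonempty $K\subset V$, the $\prec$-largest edge of $\partial K$ lies in $W$. (b) If $e=\{x,y\}$ has weight $t$ and $D_x(e)$ contains a vertex $v$ with $\mathbf w(v)>t$, then $D_x(e)$ is infinite.

*Proof.* (a) $\partial K$ is finite, and nonempty as $G$ is infinite and connected. Let $e=\{x,y\}$, $x\in K$, be its largest edge. Then $H_e\cap\partial K=\emptyset$, so $D_x(e)\subset K$ is finite and does not contain $y$. By (4), $e\in F$, and so $e\in W$.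

(b) By (3) we can follow up-edges from $v$ forever. Their weights are at least $\mathbf w(v)>t$, so they lie in $H_e$, and vertex weights strictly increase, so infinitely many vertices are visited. $\square$

Let $L(v)$ be the component of $v$ in the graph of horizontal edges of $W$. It is a subtree of $W$ all of whose vertices have weight $\mathbf w(v)$.

**Lemma 4.** Almost surely, for every $v$, exactly one up-edge in $W$ has its lower endpoint in $L(v)$. Moreover $L(v)$ is finite.

*Proof.* **Step 1: at most one.** This step is deterministic. Write $L=L(v)$ and $t=\mathbf w(v)$. Suppose $e_i=\{x_i,y_i\}\in W$ with $x_i\in L$, $\mathbf w(y_i)>t$ ($i=1,2$) and $e_1\succ e_2$. Both have weight $t$. Consider the path in $L$ from $x_1$ to $x_2$; it may be trivial.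

If all edges of the path are $\succ e_2$, then $D_{x_2}(e_2)$ contains $x_1$, and then $y_1$, because $e_1\succ e_2$. By Lemma 3(b), $D_{x_2}(e_2)$ is infinite, and so is $D_{y_2}(e_2)$, because $\mathbf w(y_2)>t$. This contradicts $e_2\in W$.

Otherwise let $g=\{a,b\}$ be the $\prec$-smallest edge of the path, with $a$ on the side of $x_1$. Since $e_2$ is not horizontal, $g\neq e_2$, so $g\prec e_2\prec e_1$. The rest of the path consists of edges $\succ g$, so $D_a(g)\ni x_1,y_1$ and $D_b(g)\ni x_2,y_2$. Both are infinite by Lemma 3(b), contradicting $g\in W$.

**Step 2: the invasion from $v$ stays in $L(v)$ until it finds an up-edge of $W$.** The aim is to produce an up-edge. Let $K_0=\{v\}$, and let $K_{i+1}$ be $K_i$ together with the other endpoint of the $\prec$-largest edge of $\partial K_i$. While all vertices of $K_i$ have weight $t$, all edges of $\partial K_i$ have weight $\le t$, and by (3) some up-edges of weight $t$ are among them. So the chosen edge has weight $t$, is horizontal or an up-edge with lower endpoint in $K_i$, and lies in $W$ by Lemma 3(a). If an up-edge is ever chosen, then just before the first such moment $K_i$ is connected by horizontal edges of $W$, so $K_i\subset L(v)$, and this up-edge is as required.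

**Step 3: an up-edge is chosen almost surely.** We bound the probability that this never happens. Consider the invasion $K_i'$ from $v$ that uses horizontal edges only and always adds the horizontal boundary edge with the smallest label, stopping if there is none. It depends only on the labels of horizontal edges. If an up-edge is never chosen, then $K_i=K_i'$ for all $i$, and $K_\infty=\bigcup_iK_i$ is infinite.

When the horizontal invasion runs forever, there are infinitely many up-edges with lower endpoints in the set it fills, at least one for each vertex. Given the horizontal labels, their labels are i.i.d. uniform. So a.s. for each $\varepsilon>0$ one of them, say $h$, has $U(h)<\varepsilon$. On the event that no up-edge is ever chosen, once the lower endpoint of $h$ belongs to $K_i$ the edge $h$ stays in the boundary, because its upper endpoint is heavier than $t$ and never enters. So all edges chosen later are $\succ h$ and have weight $t$; that is, their labels are $<U(h)<\varepsilon$. Hence for some $i_0$ every vertex of $K_\infty$ is connected to the finite set $K_{i_0}$ by edges with labels $<\varepsilon$, and some vertex of $K_{i_0}$ lies in an infinite cluster of edges with labels $<\varepsilon$.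

Take $\varepsilon=1/(2\Delta)$, where $\Delta$ is the degree of $G$. An infinite cluster contains simple paths of every length $n$ from each of its vertices. The expected number of simple paths of length $n$ from a given vertex with all labels $<\varepsilon$ is at most $\Delta^n\varepsilon^n=2^{-n}$. So a.s. there is no such cluster, and the event of this step has probability $0$. There are countably many $v$, so the first statement holds a.s. for all $v$.

**Step 4: $L(v)$ is finite.** We let each piece send its mass to one of its own vertices. Let $x_L$ be the lower endpoint of the unique up-edge of $W$ from $L$, and let each $v$ send mass $1$ to $x_{L(v)}$. The vertex $o$ receives mass only from $L(o)$, on which the weight is constantly $1$, so by (5)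
$$1=\mathbb E\big[\,|L(o)|\,\mathbf 1\{o=x_{L(o)}\}\big].$$
Hence $|L(o)|<\infty$ a.s. on $\{o=x_{L(o)}\}$. By transitivity, a.s. $|L(x)|<\infty$ for every $x$ with $x=x_{L(x)}$. Every piece $L$ contains such an $x$, so all pieces are finite. $\square$

**Definition (the map $\pi$).** Let $\pi(v)$ be the upper endpoint of the unique up-edge of $W$ from $L(v)$. On the null event where the conclusion of Lemma 4 fails at $v$, put $\pi(v)=\dagger$, and let $\pi(\dagger)=\dagger$.

Almost surely $\mathbf w(\pi(v))/\mathbf w(v)\in\mathcal R\cap(1,\infty)$ for all $v$, so this ratio is at least $r$. For each $v$, whether $\pi(v)=\dagger$ and the value of $\pi(v)$ are determined by the edges of $W$ of weight $\mathbf w(v)$. In $T_4$, $\pi(v)$ is $v^+$ or $(v^*)^+$. In the grandparent graph it is $v^+$ or $v^{++}$.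

Contract each piece $L$ to a node. Every edge of $W$ is either horizontal, and then inside some $L$, or it is the unique up-edge from the piece of its lower endpoint. So $W$ becomes a forest of nodes in which every node $L$ has exactly one *parent*, namely $L(\pi(v))$ for $v\in L$, and every edge joins a node to its parent.

## 6. One nonvanishing end in every component of $W$

**Lemma 5.** Almost surely every component $Y$ of $W$ has exactly one nonvanishing end $\xi_Y$. From every vertex of $Y$ there is a ray in $Y$ to $\xi_Y$ with nondecreasing weights tending to $\infty$.

*Proof.* **Step 1: the upward rays form one end.** A simple path in the contracted tree of $Y$ goes first only to parents and then only to children: after a step from a parent to a child, a step to the parent would go back to the same node. Hence any two nodes of $Y$ have a common ancestor (possibly one of the two). From a vertex $v$, go through $L(v)$ to its up-edge, cross to $\pi(v)$, go through $L(\pi(v))$ to its up-edge, and so on. This is a ray, and its weights are nondecreasing and get multiplied by at least $r$ at each up-edge. Two such rays that start in nodes with common ancestor $A$ agree from the up-edge of $A$ on. So they all represent one end $\xi_Y$,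 and it is nonvanishing.

**Step 2: all other ends vanish.** Let $\eta\ne\xi_Y$ be an end of $Y$, and take a ray to $\eta$. The pieces $L$ are finite subtrees, so the ray visits infinitely many of them, each in one block, and it induces an infinite simple path in the contracted tree. This path is not upward forever, since then the ray would use the same up-edges as an upward ray and represent $\xi_Y$. So it eventually goes $L_0,L_1,L_2,\dots$ with each $L_{k+1}$ a child of $L_k$. For $k\ge1$ let $\pi(L_k)\in L_{k-1}$ be the upper endpoint of the up-edge of $L_k$. In $Y\setminus\{\pi(L_k)\}$ the component that contains the tails of $\eta$ consists of $L_k$ and its descendants, because the only edge of $Y$ leaving that set is the up-edge of $L_k$. All weights there are at most the weight of $L_k$, which is at most $r^{-k}$ times the weight of $L_0$. Any sequence converging to $\eta$ is eventually in this component, for every $k$, so the weights tend to $0$ and $\eta$ is vanishing. $\square$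

**Lemma 6.** Almost surely, for every $v$ the set
$$Z(v)=\bigcup_n\{v':\mathbf w(v')=\mathbf w(v),\ \pi^n(v')=\pi^n(v)\}$$
is infinite. It is contained in the component of $v$ in $W$.

*Proof.* The null event where $\dagger$ occurs is ignored. The containment holds because $\pi^n(u)$ is in the $W$-component of $u$. For the size, we use mass transport upwards: a vertex far above is shared by many vertices, since its own weight is large. Let $S_n(v)=\#\{v':\mathbf w(v')=\mathbf w(v),\ \pi^n(v')=\pi^n(v)\}$; it is nondecreasing in $n$. Fix $m$ and let $v$ send mass $\mathbf 1\{S_n(v)\le m\}$ to $\pi^n(v)$. By (5),
$$\mathbb P(S_n(o)\le m)=\mathbb E\sum_{v:\,\pi^n(v)=o}\mathbf w^o(v)\,\mathbf 1\{S_n(v)\le m\}.$$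
Group the sum by the value $s=\mathbf w^o(v)$. The number of $v$ with $\pi^n(v)=o$ and $\mathbf w^o(v)=s$ equals $S_n(v)$ for each such $v$. So the group contributes $s\,S_n(v)\le ms$ if $S_n(v)\le m$, and $0$ otherwise. Each possible $s$ is the reciprocal of a product of $n$ elements of $\mathcal R\cap(1,\infty)$. Such a product is determined by how often each of the $j_0$ elements occurs, so there are at most $(n+1)^{j_0}$ values $s$, each at most $r^{-n}$. Therefore
$$\mathbb P(S_n(o)\le m)\le m(n+1)^{j_0}r^{-n}\longrightarrow0\qquad(n\to\infty).$$
Since $S_n(o)$ is nondecreasing, $S_n(o)\to\infty$ a.s. By transitivity the same holds at every vertex. $\square$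

## 7. Independence of weight levels and the edges of $\mathcal E$

For a weight value $t$ let $\mathcal G_t=\sigma(U(f):\mathbf w(f)=t)$ and $\mathcal G_{>t}=\sigma(U(f):\mathbf w(f)>t)$. These $\sigma$-fields are independent. If $\mathbf w(e)=t$, then $H_e$ consists of *all* edges of weight $>t$ and of those of weight $t$ with label $<U(e)$. Labels of other weights do not enter. Hence
$$\{e\in F\},\ \{e\in W\},\ \{e\in\mathcal E\}\ \text{ are }\mathcal G_t\text{-measurable, where } t=\mathbf w(e).\tag{6}$$

**Proposition 7.** In case (II), a.s. for every component $Y$ of $W$ and every $s>0$, infinitely many edges of $\mathcal E$ of weight $\ge s$ have an endpoint in $Y$.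

*Proof.* **Step 1: a finite pattern below a vertex that carries an edge of $\mathcal E$.** We want an event that hangs an edge of $\mathcal E$ on the component of a given vertex $y_0$ and that involves only one level, strictly below $y_0$. Let $\mathbb P(e_0\in\mathcal E)>0$, $t_0=\mathbf w(e_0)$, and let $x_0$ be an endpoint of $e_0$ with $\mathbf w(x_0)=t_0$. By Lemma 4, a.s. $W$ contains a path from $\pi(x_0)$ to $x_0$, namely the up-edge of $L(x_0)$ followed by a path in $L(x_0)$, and all its edges have weight $t_0$. There are countably many finite paths. So there is a deterministic path $\tau_0$ from some $y_0$ with $\mathbf w(y_0)>t_0$ to $x_0$, with all edges of weight $t_0$, such that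
$$A_0=\{\tau_0\subset W,\ e_0\in\mathcal E\}\quad\text{has probability } c>0.$$
For $\gamma\in\Gamma$ put $A_\gamma=\{\gamma\tau_0\subset W,\ \gamma e_0\in\mathcal E\}$. By invariance $\mathbb P(A_\gamma)=c$. By (2) all edges of $\gamma\tau_0$ have weight $\mathbf w(\gamma e_0)$, so $A_\gamma\in\mathcal G_{\mathbf w(\gamma e_0)}$ by (6). On $A_\gamma$, $\gamma e_0$ is an edge of $\mathcal E$ with an endpoint, $\gamma x_0$, in the $W$-component of $\gamma y_0$.

In $T_4$ one can take for $e_0$ the bridge at some $x_0$ and for $\tau_0$ the edge from $y_0=x_0^+$ to $x_0$. Then $A_0$ is the event that the bridge has the largest label in its triple, and $c=1/3$.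

Now fix a vertex $v$ and put $t=\mathbf w(v)\,t_0/\mathbf w(y_0)<\mathbf w(v)$. For each $v'$ with $\mathbf w(v')=\mathbf w(v)$ fix $\gamma_{v'}\in\Gamma$ with $\gamma_{v'}y_0=v'$, and let $A_{v'}=A_{\gamma_{v'}}$. By (2), $\mathbf w(\gamma_{v'}e_0)=t$, so $A_{v'}\in\mathcal G_t$.

**Step 2: for every deterministic infinite set $Z$ of vertices of weight $\mathbf w(v)$, a.s. infinitely many of the events $A_{v'}$, $v'\in Z$, occur.** The purpose is to replace independence, which fails in general, by small correlations of distant copies. Given $\varepsilon>0$ there are a finite edge set $B$ and an event $A'\in\sigma(U(f):f\in B)$ with $\mathbb P(A_0\triangle A')<\varepsilon$. Let $\gamma A'$ be the translated event, which depends on the labels of $\gamma B$; then $\mathbb P(A_\gamma\triangle\gamma A')<\varepsilon$. If $\gamma B\cap\gamma'B=\emptyset$, then $\gamma A'$ and $\gamma'A'$ are independent, so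
$$|\mathbb P(A_\gamma\cap A_{\gamma'})-c^2|\le|\mathbb P(A_\gamma\cap A_{\gamma'})-\mathbb P(\gamma A'\cap\gamma'A')|+|\mathbb P(A')^2-c^2|\le2\varepsilon+2\varepsilon=4\varepsilon.$$
The set $B$ lies within a bounded distance of $y_0$, so $\gamma_{v'}B$ lies within the same distance of $v'$. So the bound applies to $\gamma_{v'},\gamma_{v''}$ once $v',v''$ are far enough apart, depending on $\varepsilon$. Since $Z$ is infinite and $G$ locally finite, we can choose inductively distinct $v_1,v_2,\dots\in Z$, taking $v_j$ so far from $v_1,\dots,v_{j-1}$ that the bound holds with $\varepsilon=2^{-j-2}$:
$$|\mathrm{Cov}(\mathbf 1_{A_{v_i}},\mathbf 1_{A_{v_j}})|\le2^{-j}\qquad(i<j).$$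
Let $\Sigma_n=\sum_{i\le n}\mathbf 1_{A_{v_i}}$. Then $\mathbb E\Sigma_n=cn$ and $\mathrm{Var}(\Sigma_n)\le n+2\sum_jj2^{-j}=O(n)$. By Chebyshev's inequality $\mathbb P(\Sigma_n\le cn/2)=O(1/n)$. For every $M$ and every $n\ge2M/c$ we get $\mathbb P(\sum_i\mathbf 1_{A_{v_i}}\le M)\le\mathbb P(\Sigma_n\le cn/2)=O(1/n)$. Let $n\to\infty$, and then let $M$ vary: $\sum_i\mathbf 1_{A_{v_i}}=\infty$ a.s.

**Step 3: use the random set $Z(v)$, which is independent of level $t$.** For every $u$, $\pi(u)$ is determined by the $W$-edges of weight $\mathbf w(u)$, and $\mathbf w(\pi(u))>\mathbf w(u)$ unless $\pi(u)=\dagger$. So $Z(v)$ is determined by $W$-edges of weight $\ge\mathbf w(v)>t$, and by (6) it is $\mathcal G_{>t}$-measurable. It is a.s. infinite by Lemma 6. The events $A_{v'}$ lie in $\mathcal G_t$, which is independent of $\mathcal G_{>t}$. So fix the labels of weight $>t$ so that $Z(v)$ is infinite; for almost every choice of the labels of weight $t$, Step 2 applied to this fixed set gives infinitely many $v'\in Z(v)$ for which $A_{v'}$ occurs. By Fubini this holds a.s.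

All these $v'$ are in the $W$-component of $v$, by Lemma 6, so each edge $\gamma_{v'}e_0$ is an edge of $\mathcal E$ with an endpoint in that component. The edge $\gamma_{v'}e_0$ lies at a bounded distance from $v'$, so infinitely many distinct edges arise. Thus a.s. infinitely many edges of $\mathcal E$ of weight $\mathbf w(v)\,t_0/\mathbf w(y_0)$ are incident to the $W$-component of $v$, and this holds a.s. for all $v\in V$ simultaneously. By Lemma 5 every $Y$ contains vertices $v$ of arbitrarily large weight, which gives the statement for every $s$. $\square$

## 8. Counting the nonvanishing ends of a tree of $F$

*Proof of Theorem 1.* Cases (I) and (II) are exhaustive and mutually exclusive.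

**Case (I).** There are countably many edges, so $\mathcal E=\emptyset$ and $F=W$ a.s. Lemma 5 gives exactly one nonvanishing end in every tree.

**Case (II), Step 1: contract the components of $W$.** This step sets up the tree in which we count. Work on the a.s. event where Lemma 5 and Proposition 7 hold, and let $T$ be a tree of $F$. It is a union of components of $W$ joined by edges of $\mathcal E$. As $F$ has no cycles, each edge of $\mathcal E$ joins two different components of $W$, and contracting the components of $W$ in $T$ gives a tree $\mathcal T$ whose edges are the $\mathcal E$-edges of $T$. By Proposition 7 every node of $\mathcal T$ is incident to infinitely many $\mathcal E$-edges of weight $\ge1$.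

**Case (II), Step 2: $T$ has $2^{\aleph_0}$ nonvanishing ends.** From any node $Y$ there are $2^{\aleph_0}$ infinite simple paths in $\mathcal T$ that use only $\mathcal E$-edges of weight $\ge1$, since at every node there are infinitely many such edges to continue with. Each such path determines a ray of $T$ from a fixed vertex of $Y$: it crosses these edges in turn and, between crossings, follows the path inside the $W$-component from the entry vertex to the exit vertex. The components visited are distinct, so the ray is simple. The endpoints of an edge of weight $\ge1$ have weight $\ge1$, so infinitely many vertices of the ray have weight $\ge1$, and its end is nonvanishing. Two distinct paths from $Y$ in $\mathcal T$ are eventually separated by an $\mathcal E$-edge, the first one after they part, so they give distinct ends. So $T$ has at least $2^{\aleph_0}$ nonvanishing ends. A countable locally finite tree has at most $2^{\aleph_0}$ ends, so the number is exactly $2^{\aleph_0}$.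

It remains to prove the statement on branches. Let $g$ be an edge of $T$ and let $X$ be a component of $T\setminus g$ that contains a nonvanishing end $\xi$.

**Case (II), Step 3: branches that contain an entire component of $W$.** Here we repeat Step 2 inside $X$. Let $Y'\subset X$ be a component of $W$. Then $g$ is not an edge of $Y'$. At most one $\mathcal E$-edge at $Y'$ leads towards $g$: if $g\in\mathcal E$, this is the first edge of the path in $\mathcal T$ from $Y'$ to $g$ (or $g$ itself); if $g$ is an edge of a component $Y\ne Y'$ of $W$, it is the first edge of the path in $\mathcal T$ from $Y'$ to $Y$. A simple path in $\mathcal T$ from $Y'$ that starts with any other $\mathcal E$-edge never uses $g$, respectively never visits $Y$. So the corresponding rays start in $X$, avoid $g$, and stay in $X$. Infinitely many $\mathcal E$-edges of weight $\ge1$ at $Y'$ remain available, so as in Step 2, $X$ contains $2^{\aleph_0}$ nonvanishing ends.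

**Case (II), Step 4: every branch with a nonvanishing end is of this kind.** Suppose that $X$ contains no entire component of $W$; we derive a contradiction.

First, $X$ contains no $\mathcal E$-edge. If $f\in\mathcal E$ were an edge of $X$, let $y$ be its endpoint farther from $g$. The $W$-component of $y$ does not use $f$, so it lies in the component of $T\setminus f$ containing $y$. That component does not contain $g$, so it lies in $X$. Then $X$ would contain an entire component of $W$.

Second, $g\notin\mathcal E$. Otherwise the $W$-component of the endpoint of $g$ in $X$ does not use $g$ and lies in $X$.

So $g\in W$. Let $Y$ be the component of $W$ containing $g$. All edges of $X$ are in $W$, so $X$ is a component of $Y\setminus g$. No $\mathcal E$-edge is incident to $X$, since an edge of $T$ other than $g$ that touches $X$ belongs to $X$. The set $X$ is attached to the rest, both in $T$ and in $Y$, only by $g$, so convergence to $\xi$ means the same in $T$ and in $Y$. Hence $\xi$ is a nonvanishing end of $Y$, and $\xi=\xi_Y$ by Lemma 5.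

Let $X'$ be the other component of $Y\setminus g$. It contains no nonvanishing end of $Y$. So it has only finitely many vertices of weight $\ge1$, since by König's lemma infinitely many would accumulate at an end of $X'$, which would then be nonvanishing. But by Proposition 7 infinitely many $\mathcal E$-edges of weight $\ge1$ are incident to $Y$. Their endpoints in $Y$ have weight $\ge1$, and they lie in $X'$ because no $\mathcal E$-edge is incident to $X$. Finitely many vertices of finite degree cannot carry infinitely many edges. This contradiction shows that Step 3 always applies. $\blacksquare$

In $T_4$, Step 4 can be seen directly: a component $X$ of $W\setminus g$ above $g$ might contain $\xi_Y$, but it also contains a whole ray of vertices of growing weight, and it is the abundance of $\mathcal E$-edges at *large* weights, not just their infinite number, that forces one of them to be attached there.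

## 9. Deciding which alternative holds

This section is not needed for Theorem 1. Let $G_{\ge t}$ and $G_{>t}$ be the subgraphs induced by the vertices of weight $\ge t$ and $>t$.

**Proposition 8.** (a) Alternative (II) holds if and only if for some weight value $t$ there is a set of $p\in(0,1)$ of positive Lebesgue measure such that, with positive probability, some component of $G_{\ge t}$ contains two infinite components of $H_{t,p}$.
(b) If $G_{>t}$ is connected for some (equivalently, by transitivity, every) $t\in\mathbf w(V)$, then (I) holds.

*Proof of (a).* **Step 1: separate the label of $e$ from the rest.** For $e=\{x,y\}$ of weight $t$ let $X_{e,p}$ be the event that $x,y$ are in distinct infinite components of $H_{t,p}\setminus\{e\}$. It is independent of $U(e)$, and $\{e\in\mathcal E\}=X_{e,U(e)}$, so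
$$\mathbb P(e\in\mathcal E)=\int_0^1\mathbb P(X_{e,p})\,dp.\tag{7}$$

**Step 2: (II) implies the condition.** If (7) is positive, then for a positive measure of $p\in(0,1)$ the event $X_{e,p}\cap\{U(e)\ge p\}$ has positive probability, by independence. On it $e\notin H_{t,p}$, and the component of $G_{\ge t}$ containing $e$ contains two infinite components of $H_{t,p}$.

**Step 3: the condition implies (II).** The aim is to bring two infinite components next to each other by changing finitely many labels within level $t$. Let $p$ be such that the stated event has positive probability. On it choose a path in $G_{\ge t}$ between two distinct infinite components of $H_{t,p}$ with the least number $m\ge1$ of edges $e_1,\dots,e_m$ outside $H_{t,p}$, least over all such pairs. These edges have weight $t$. The path visits an infinite component $D_0$, then components $K_1,\dots,K_{m-1}$, then an infinite component $D_m\ne D_0$. The $K_i$ are finite: an infinite $K_i$ would differ from $D_0$ or from $D_m$, and a part of the path would join two distinct infinite components with fewer outside edges. They are distinct, since a repetition could be cut out.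

Some fixed tuple $(e_1,\dots,e_m)$, with the order in which the endpoints are passed, arises with positive probability, since there are countably many. Changing the labels of $e_1,\dots,e_{m-1}$ to arbitrary values $<p$ makes $D_0\cup K_1\cup\dots\cup K_{m-1}$ one infinite component distinct from $D_m$, so $X_{e_m,p}$ holds after the change. For a set of positive probability of configurations of the other labels, the tuple arises for some choice of the labels of $e_1,\dots,e_{m-1}$; for each of these configurations, all choices below $p$ give $X_{e_m,p}$. By Fubini $\mathbb P(X_{e_m,p})>0$.

So every $p$ in the given set lies in $\{p:\mathbb P(X_{e,p})>0\}$ for some edge $e$ of weight $t$. There are countably many edges, so for some $e$ this set has positive measure, and $\mathbb P(e\in\mathcal E)>0$ by (7). $\square$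

*Proof of (b).* We show $\mathbb P(e\in\mathcal E)=0$ for $e$ of weight $t$. Suppose $e\in\mathcal E$. As $G_{>t}$ is connected and all its edges lie in $H_e$, at most one of $D_x(e),D_y(e)$ meets $G_{>t}$. So one of them, say $D_x(e)$, is infinite and has no vertex of weight $>t$. Edges of $H_e$ have weight $\ge t$, so all vertices of $D_x(e)$ have weight exactly $t$. Then $D_x(e)$ equals the cluster $K$ of $x$ formed by the horizontal edges of weight $t$ with label $<U(e)$, and all up-edges with lower endpoint in $K$ have label $\ge U(e)>0$. Given $U(e)$ and the horizontal labels, when $K$ is infinite there are infinitely many such up-edges other than $e$, with i.i.d. uniform labels. So this has probability $0$. $\square$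

Both alternatives occur also when $\Gamma$ is the full automorphism group.

**Example (alternative (I) for $\Gamma=\mathrm{Aut}(G)$).** Take the grandparent graph $H$ of Section 3. The edge $\{x,x^+\}$ lies in 3 triangles, with third vertex $x^{++}$ or one of the two children of $x$. The edge $\{x,x^{++}\}$ lies in 1 triangle, with third vertex $x^+$. So $\mathrm{Aut}(H)$ preserves the edges of the tree. The parent of a vertex $q$ is the one of its three tree-neighbours that is adjacent in $H$ to the other two, so $\mathrm{Aut}(H)$ preserves parents. Hence $\mathbf w(x^+)/\mathbf w(x)=|\Gamma_{x^+}x|/|\Gamma_xx^+|=2$ for the full group as well. Any two vertices have a common ancestor, and ancestors of vertices of weight $>t$ have weight $>t$. So $G_{>t}$ is connected, and (I) holds by Proposition 8(b).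

**Example (alternative (II) for $\Gamma=\mathrm{Aut}(G)$).** Let $G$ be the free product of $H$ and $K_2$: every vertex lies in one copy of $H$ and on one $K_2$-edge, arranged in a tree-like fashion. The $K_2$-edges are exactly the bridges, since every edge of $H$ lies in a triangle. So automorphisms of $G$ permute the copies of $H$ and preserve parents within them. Automorphisms of a copy of $H$ extend to $G$, and the endpoints of each bridge are exchanged by an automorphism. So $G$ is transitive, and $\mathbf w(x^+)/\mathbf w(x)=2$ for parents within copies of $H$. If $\gamma$ exchanges the endpoints $x,y$ of a bridge, then by (2)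
$$\frac{\mathbf w(y)}{\mathbf w(x)}=\frac{\mathbf w(\gamma x)}{\mathbf w(x)}=\frac{\mathbf w(\gamma y)}{\mathbf w(y)}=\frac{\mathbf w(x)}{\mathbf w(y)},$$
so bridges are horizontal. A bridge $e=\{x,y\}$ lies on no cycle, so $e\in F$. With positive probability both $x$ and $y$ have up-edges of label $<U(e)$. Then $D_x(e)$ and $D_y(e)$ both contain vertices of weight $>\mathbf w(e)$ and are infinite by Lemma 3(b). So $\mathbb P(e\in\mathcal E)>0$, and (II) holds.
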